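# Counting power sets in a symmetric extension: why $\kappa^+$ cannot be lowered

## 1. A sequence of pairs that no ordinal enumerates

Add a grid of generic bits. Let $\mathbb P_1$ be the set of finite partial functions $p:\omega\times\omega\to 2$, ordered by reverse inclusion, let $g$ be generic, and let $c=\bigcup g:\omega\times\omega\to2$. Row $j$ of the grid gives a set $r_j=\{n<\omega:c(j,n)=1\}$. Look at all sets that differ from $r_j$ finitely, and split them by parity:
$$o^i_j=\{\,r_j\,\triangle\, e: e\subseteq\omega \text{ finite},\ |e|\equiv i \bmod 2\,\}\qquad(i<2).$$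
If we change one bit of row $j$, then $o^0_j$ and $o^1_j$ trade places. The unordered pair $\{o^0_j,o^1_j\}$ does not notice any finite change at all. We want a model that contains the sequence of these pairs but cannot tell the two members of a pair apart for all $j$ at once.

Symmetric extensions produce such models. We work in $\mathsf{ZFC}$, so the ground model $V$ satisfies $\mathsf{ZFC}$.

**Definition 1 (symmetric systems).** A *symmetric system* is a triple $\mathcal S=(\mathbb P,\mathcal G,\mathcal F)$ where $\mathbb P$ is a notion of forcing, $\mathcal G$ is a group of automorphisms of $\mathbb P$, and $\mathcal F$ is a normal filter of subgroups of $\mathcal G$: it is closed under finite intersections, under passing to larger subgroups, and under conjugation by elements of $\mathcal G$. Automorphisms act on names by $\pi\dot x=\{(\pi\dot z,\pi p):(\dot z,p)\in\dot x\}$. A name $\dot x$ is *symmetric* if $\mathrm{sym}(\dot x)=\{\pi\in\mathcal G:\pi\dot x=\dot x\}\in\mathcal F$, and *hereditarily symmetric* (HS) if it is symmetric and every name appearing in $\dot x$ is HS. If $g$ is $\mathbb P$-generic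 over $V$, the symmetric extension is $M=\{\dot x^g:\dot x\text{ is HS}\}$, a model of $\mathsf{ZF}$. We write $\Vdash_{\mathcal S}\varphi$ if every symmetric extension of $V$ by $\mathcal S$ satisfies $\varphi$.

Throughout, $\Vdash$ is the forcing relation for truth in $M$, so quantifiers range over HS names. We use the usual truth lemma, and the symmetry lemma: for $\pi\in\mathcal G$,
$$p\Vdash\varphi(\dot x)\iff \pi p\Vdash\varphi(\pi\dot x).\tag{1}$$
Images of HS names under $\mathcal G$ are HS, by normality. We write $1$ for the weakest condition, $(\dot x,\dot y)^\bullet$ for the canonical name of an ordered pair, so that $\pi(\dot x,\dot y)^\bullet=(\pi\dot x,\pi\dot y)^\bullet$, and $\mathrm{dom}(\dot x)$ for the set of names appearing in $\dot x$. Check names are fixed by every $\pi$.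

Now the example. Let $\mathcal G_1=[\omega\times\omega]^{<\omega}$, with symmetric difference written $+$, act by flipping bits: $\mathrm{dom}(ap)=\mathrm{dom}(p)$ and $(ap)(u)=p(u)+\chi_a(u)\bmod 2$. This group is abelian, and $a+a=\emptyset$ is the identity. For finite $F\subseteq\omega$ let $K_F=\{a:a\cap(F\times\omega)=\emptyset\}$. Since $K_F\cap K_{F'}=K_{F\cup F'}$, the subgroups containing some $K_F$ form a filter $\mathcal F_1$, and it is normal because the group is abelian.

Put $\dot r_{j,e}=\{(\check n,p): (j,n)\in \mathrm{dom}(p),\ p(j,n)+\chi_e(n)\equiv1\}$, a name for $r_j\triangle e$. If $a_j=\{n:(j,n)\in a\}$, then $a\,\dot r_{j,e}=\dot r_{j,\,e+a_j}$. So the names $\dot o^i_j=\{(\dot r_{j,e},1):|e|\equiv i\}$ satisfy $a\,\dot o^i_j=\dot o_j^{\,i+|a_j|\bmod2}$. All these names are fixed by $K_{\{j\}}$, hence HS. The name $\dot x=\{((\check\jmath,\dot o^i_j)^\bullet,1):j<\omega,i<2\}$ is fixed by the whole group. Different finite $e$ give different sets $r_j\triangle e$, so $o_j^0$ and $o_j^1$ are nonempty and disjoint.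

*In $M$ there is no surjection from an ordinal onto $x=\dot x^g$.* Suppose $p_0$ forces that $\dot f$ is a surjection from $\check\eta$ onto $\dot x$, and $K_F\le\mathrm{sym}(\dot f)$. Choose $j\notin F$, then $p\le p_0$ and $\xi<\eta$ with $p\Vdash\dot f(\check\xi)=(\check\jmath,\dot o^0_j)^\bullet$. Choose $n$ with $(j,n)\notin\mathrm{dom}(p)$ and let $a=\{(j,n)\}$. Then $ap=p$, $a\dot f=\dot f$, $a\check\xi=\check\xi$ and $a\dot o^0_j=\dot o^1_j$. By (1), $p\Vdash\dot f(\check\xi)=(\check\jmath,\dot o^1_j)^\bullet$. So $p$ forces $\dot o^0_j=\dot o^1_j$, a contradiction.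

Sets of integers, on the other hand, do reach all of $x$. In $M$, send $r\in\mathcal P(\omega)$ with $r\neq\emptyset$ to the following value. Let $j=\min r$ and $r'=\{n:j+1+n\in r\}$. If $r'$ belongs to $o^0_j\cup o^1_j$, send $r$ to $(j,o)$ where $o$ is the member of the pair that contains $r'$. Send all other $r$ to one fixed element of $x$. This is a surjection from $\mathcal P(\omega)$ onto $x$, since every $r'\subseteq\omega$ and every $j$ can be coded. One power set over the ordinals was therefore needed, and for this $x$ it was enough. How many power sets can a symmetric extension be made to need?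

## 2. Iterated power sets of ordinals, and a bound

**Definition 2.** For a set or class $A$ put $\mathcal P^0(A)=A$, $\mathcal P^{\alpha+1}(A)=\mathcal P(\mathcal P^\alpha(A))$, and $\mathcal P^\lambda(A)=\bigcup_{\alpha<\lambda}\mathcal P^\alpha(A)$ for limit $\lambda$. The *Dual Kinna–Wagner Principle* $\mathsf{KWP}^*_\alpha$ says that for every nonempty set $x$ there is a (definable) surjection from $\mathcal P^\alpha(\mathrm{Ord})$ onto $x$. Precisely: for every nonempty set $x$ there are an ordinal $\eta$ and a surjection from the set $\mathcal P^\alpha(\eta)$ onto $x$.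

For example, $\mathsf{KWP}^*_0$ says that every nonempty set is the image of an ordinal, which is the axiom of choice. Section 1 gives a symmetric extension where $\mathsf{KWP}^*_0$ fails.

The sets $\mathcal P^\alpha(\eta)$ are transitive and increasing in $\alpha$. Indeed $\eta$ is transitive. If $\mathcal P^\alpha(\eta)$ is transitive then each of its elements is a subset of it, so $\mathcal P^\alpha(\eta)\subseteq\mathcal P^{\alpha+1}(\eta)$, and then an element of an element of $\mathcal P^{\alpha+1}(\eta)$ lies in $\mathcal P^\alpha(\eta)\subseteq\mathcal P^{\alpha+1}(\eta)$. Limits are increasing unions. They also increase with $\eta$, by induction on $\alpha$. Hence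
$$\mathsf{KWP}^*_\alpha\Rightarrow\mathsf{KWP}^*_\beta\quad\text{for }\alpha\le\beta,\tag{2}$$
because a surjection onto a nonempty $x$ can be extended by a constant.

**Known result ($\mathsf{ZFC}$).** If $\mathcal S=(\mathbb P,\mathcal G,\mathcal F)$ is a symmetric system and $|\mathbb P\cup\mathcal G|=\kappa$, then $\Vdash_{\mathcal S}\mathsf{KWP}^*_{\kappa^+}$.

The problem we discuss comes from Asaf Karagila and Jonathan Schilhan, "Towards a theory of symmetric extensions", arXiv:2602.17338 (2026). It asks whether this is optimal: if $|\mathbb P\cup\mathcal G|=\kappa$ is infinite, must there be some $\alpha<\kappa^+$ with $\Vdash_{\mathcal S}\mathsf{KWP}^*_\alpha$? The answer is no, in every model of $\mathsf{ZFC}$ and for every infinite $\kappa$.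

**Theorem A ($\mathsf{ZFC}$).** For every infinite cardinal $\kappa$ there is a symmetric system $\mathcal S=(\mathbb P,\mathcal G,\mathcal F)$ with $|\mathbb P|=|\mathcal G|=|\mathbb P\cup\mathcal G|=\kappa$ such that $\Vdash_{\mathcal S}\neg\mathsf{KWP}^*_\beta$ for every $\beta<\kappa^+$. Here $\mathbb P$ is $\mathrm{Fin}(\kappa,2)$, the finite partial functions from $\kappa$ to $2$, up to isomorphism (for $\kappa=\omega$, Cohen forcing), and $\mathcal G$ is the abelian group of finite bit-flips. By the known result, $\kappa^+$ is exactly the least $\alpha$ with $\mathsf{KWP}^*_\alpha$ in the extension.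

So it is not provable in $\mathsf{ZFC}$ that some $\alpha<\kappa^+$ always works; $\mathsf{ZFC}$ proves the opposite for every infinite $\kappa$. The filter in Theorem A will have a base of size $\kappa^+$, where a *base* of $\mathcal F$ is a set $\mathcal B\subseteq\mathcal F$ such that every member of $\mathcal F$ contains a member of $\mathcal B$. This size cannot be lowered:

**Theorem B ($\mathsf{ZFC}$).** Let $\mathcal S$ be a symmetric system with $|\mathbb P\cup\mathcal G|=\kappa\ge\omega$. If $\mathcal F$ has a base of cardinality $\le\kappa$, then there is $\alpha<\kappa^+$ with $\Vdash_{\mathcal S}\mathsf{KWP}^*_\alpha$. (For arbitrary $\mathcal F$ the same proof gives $\Vdash_{\mathcal S}\mathsf{KWP}^*_{\kappa^+}$.)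

Sections 3–9 prove Theorem A and Section 10 proves Theorem B, including the known result.

## 3. Two layers by hand: parities that sets of ordinals cannot see

In Section 1 the ordinal $\xi$ was harmless because every $a$ fixes $\check\xi$. To defeat $\mathcal P(\eta)$ we need a pair that can be swapped by some $a$ that does not move a given *set* of ordinals. Here is how, on the grid $S_2=\omega\times\omega\times\omega$.

Let $B_{j,n}=\{(j,n,m):m<\omega\}$ be the $n$-th block of $j$. The forcing is the set of finite partial functions $S_2\to2$, and the group is $[S_2]^{<\omega}$ acting by flips. From the block $B_{j,n}$ build $\dot o^i_{j,n}$ exactly as $\dot o^i_j$ was built from a row in Section 1, so that $a\,\dot o^i_{j,n}=\dot o_{j,n}^{\,i+|a\cap B_{j,n}|\bmod 2}$. For finitely supported $\varepsilon:\omega\to2$ let $\dot s_{j,\varepsilon}=\{((\check n,\dot o_{j,n}^{\varepsilon(n)})^\bullet,1):n<\omega\}$, a function that chooses one member from each pair of $j$. Let $\dot o^i_j=\{(\dot s_{j,\varepsilon},1):\sum_n\varepsilon(n)\equiv i\}$. A flip $a$ maps $\dot s_{j,\varepsilon}$ to $\dot s_{j,\varepsilon+\nu}$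 with $\nu(n)=|a\cap B_{j,n}|\bmod2$, so it swaps $\dot o^0_j,\dot o^1_j$ exactly when $|a\cap\bigcup_nB_{j,n}|$ is odd.

For a finite set $E\subseteq\omega\cup(\omega\times\omega)$ let $K_E$ be the group of those $a$ with $|a\cap B_{j,n}|$ even for all $n$ whenever $j\in E$, and $a\cap B_{j,n}=\emptyset$ whenever $(j,n)\in E$. These groups generate the filter. All the names above are HS: those for block $(j,n)$ are fixed by $K_{\{(j,n)\}}$, while $\dot s_{j,\varepsilon}$ and $\dot o^i_j$ are fixed by $K_{\{j\}}$. The name $\dot x=\{((\check\jmath,\dot o^i_j)^\bullet,1):j<\omega,\ i<2\}$ is fixed by everything.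

*In this symmetric extension no $\mathcal P(\eta)$ maps onto $x$.* Suppose $p_0$ forces that $\dot f$ is such a surjection, $K_{E_0}\le\mathrm{sym}(\dot f)$, and $j$ is such that $E_0$ contains neither $j$ nor any $(j,n)$. Say $p\le p_0$ and $p\Vdash\dot f(\dot y)=(\check\jmath,\dot o^0_j)^\bullet$, where $\dot y$ is an HS name forced by $1$ to be a subset of $\eta$ (we will see in (3) below why this may be assumed), and $K_E\le\mathrm{sym}(\dot y)$ with $E\supseteq E_0$. Choose $n$ with $(j,n)\notin E$, then $m$ with $u=(j,n,m)\notin\mathrm{dom}(p)$, and put $a=\{u\}$. Then $ap=p$, $a\in K_{E_0}$, and $a$ swaps $\dot o^0_j,\dot o_j^1$. If $j\in E$, however, $a\notin K_E$, so we may not say $a\dot y=\dot y$. Yet $\Vdash a\dot y=\dot y$. Let $q\Vdash\check\xi\in\dot y$. Choose $m'$ with $u'=(j,n,m')\notin\mathrm{dom}(q)$, $u'\ne u$, and put $b=\{u'\}$. Now $a+b$ meets $B_{j,n}$ in two points and no other block, so $a+b\in K_E$. Since $bq=q$, we get $aq=(a+b)q\Vdash\check\xi\in(a+b)\dot y=\dot y$, that is, $q\Vdash\check\xi\in a\dot y$. So $\Vdash\dot y\subseteq a\dot y$, and applying $a$ gives the other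 inclusion. Applying $a$ to $p\Vdash\dot f(\dot y)=(\check\jmath,\dot o_j^0)^\bullet$ gives the same contradiction as before.

The mechanism is a correction: the illegal flip $a$ is completed to a legal flip $a+b$, and $b$ is invisible to the one condition and the one ordinal under consideration. For a set of sets of ordinals, $\check\xi$ is replaced by a name $\dot z$ for a set of ordinals, with its own support $E'\supseteq E$. Then $b$ must be chosen so that $\Vdash b\dot z=\dot z$. By what we just saw this is possible if $b$ disturbs only parities over infinite blocks and no single points controlled by $E'$. So the construction should have, below each node, fresh places of every smaller rank.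

## 4. Trees of parities

From now on fix an infinite cardinal $\kappa$ and let $\mu=\mathrm{cf}(\kappa)$.

**Definition 3.** For $1\le\alpha<\kappa^+$ let $T_\alpha$ be the set of finite sequences $t=\langle(\gamma_1,n_1),\dots,(\gamma_k,n_k)\rangle$ with $k\ge0$, $\alpha>\gamma_1>\dots>\gamma_k$ and all $n_i<\mu$. Put $\rho(t)=\gamma_k$ and $\rho(\emptyset)=\alpha$. A *leaf* is a $t$ with $\rho(t)=0$; other nodes are *internal*. The children of an internal $t$ are the $t^\frown(\gamma,n)$ with $\gamma<\rho(t)$ and $n<\mu$; they form the set $\mathrm{succ}(t)$. $\Lambda_\alpha$ is the set of leaves.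

For $\kappa=\omega$: $T_1$ is a root with leaves $\langle(0,n)\rangle$, like a row of Section 1. $T_2$ has a root with leaf children $\langle(0,n)\rangle$ and internal children $\langle(1,n)\rangle$, the latter with leaf children $\langle(1,n),(0,m)\rangle$, like the blocks of Section 3 with some single points added.

A node of rank $\rho(t)$ has $\mu$ children of each smaller rank. The root is internal since $\alpha\ge1$. Every node extends to a leaf (append $(0,0)$ if it is internal), and leaves have no proper extensions. Since $|\alpha|\le\kappa$ and $\mu\le\kappa$, we have $|T_\alpha|\le\kappa$.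

Let $S$ be a set of size $\kappa$ and suppose that for each $\alpha$ we are given an injection $\iota_\alpha:\Lambda_\alpha\times\omega\to S$; which injections to take is the subject of Section 6. For $t\in T_\alpha$ and $j<\omega$ put
$$X_{\alpha,t,j}=\{\iota_\alpha(l,j):l\in\Lambda_\alpha,\ t\subseteq l\}.$$
Since each leaf above an internal $t$ lies above exactly one child of $t$ and $\iota_\alpha$ is injective:

(X1) For internal $t$, $X_{\alpha,t,j}$ is the disjoint union of the $X_{\alpha,s,j}$ over the children $s$ of $t$. For a leaf $t$ it is a singleton.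

## 5. The system and the sets $x_\alpha$

**Definition 4 (the system).** $\mathbb P$ is the set of finite partial functions $S\to2$, ordered by reverse inclusion, and $\mathcal G=[S]^{<\omega}$ with symmetric difference $+$, acting by $\mathrm{dom}(ap)=\mathrm{dom}(p)$, $(ap)(u)=p(u)+\chi_a(u)\bmod2$. Let $\mathbb I$ be the set of all $(\alpha,t,j)$ with $1\le\alpha<\kappa^+$, $t\in T_\alpha$ internal, $j<\omega$. For finite $E\subseteq\mathbb I$ let
$$C_E=\{(\alpha,s,j): s\text{ is a child of some }t\text{ with }(\alpha,t,j)\in E\}.$$
For $c=(\alpha,s,j)$ write $\rho(c)=\rho(s)$ and $X_c=X_{\alpha,s,j}$. For an ordinal $\beta$ put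
$$K_E=\{a\in\mathcal G:|a\cap X_c|\text{ even for all }c\in C_E\},$$
$$K_E^\beta=\{a\in\mathcal G:|a\cap X_c|\text{ even for all }c\in C_E\text{ with }\rho(c)<\beta\}.$$
Finally $\mathcal F=\{H\le\mathcal G:K_E\le H\text{ for some finite }E\subseteq\mathbb I\}$.

The action is faithful and by automorphisms, $a(bp)=(a+b)p$, the group is abelian with $a+a=\emptyset$, and $|\mathbb P|=|\mathcal G|=|\mathbb P\cup\mathcal G|=\kappa$ because $|S|=\kappa$. If $a\cap\mathrm{dom}(p)=\emptyset$ then $ap=p$. The map $a\mapsto|a\cap X|\bmod2$ is a homomorphism for every $X\subseteq S$, so $K_E$ and $K_E^\beta$ are subgroups. Since $C_E\cup C_{E'}=C_{E\cup E'}$, we have $K_E\cap K_{E'}=K_{E\cup E'}$, so $\mathcal F$ is a filter of subgroups. It is normal because $\mathcal G$ is abelian. The groups $K_E$ form a base, and it has at most $|\mathbb I|=\kappa^+$ elements.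

For example, let $E=\{(2,\emptyset,j)\}$. Then $a\in K_E$ means that $a$ avoids the point of each leaf child $\langle(0,n)\rangle$ and meets each $X_{2,\langle(1,n)\rangle,j}$ in an even number of points. $K_E^0=\mathcal G$; $K_E^1$ keeps only the condition about the leaf children; $K_E^2=K_E$.

**Step 1 (the pairs).** This step attaches to every node a pair of names that a flip swaps exactly according to its parity over the leaves above the node. Fix $\alpha,j$ and drop them from the notation. By recursion on $\rho(t)$ we define names $o^0_t,o^1_t$ and prove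
$$a\,o^i_t=o_t^{\,i+|a\cap X_t|\bmod2}\ (a\in\mathcal G),\qquad\Vdash o^0_t\ne o^1_t,\qquad o^i_t\text{ is HS}.\tag{$\ast$}$$

*Leaf $t$, $X_t=\{u\}$.* Put $o^0_t=\{(\check\emptyset,p):p(u)=1\}$ and $o^1_t=\{(\check\emptyset,p):p(u)=0\}$, where $p(u)=i$ includes $u\in\mathrm{dom}(p)$. One of them evaluates to $\{\emptyset\}$ and the other to $\emptyset$, so they are forced to be distinct. A flip containing $u$ exchanges them and any other flip fixes them. Let $t^-$ be the parent of $t$. Every $a\in K_{\{(\alpha,t^-,j)\}}$ has $|a\cap X_t|$ even, so it fixes $o^i_t$. Thus $o_t^i$ is HS.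

*Internal $t$.* For finitely supported $\varepsilon:\mathrm{succ}(t)\to2$ let
$$\dot s_\varepsilon=\{((\check s,o_s^{\varepsilon(s)})^\bullet,1):s\in\mathrm{succ}(t)\},\qquad o^i_t=\{(\dot s_\varepsilon,1):\textstyle\sum_s\varepsilon(s)\equiv i\bmod2\}.$$
For $a\in\mathcal G$ let $\nu_a(s)=|a\cap X_s|\bmod2$. It has finite support because $a$ is finite and the $X_s$ are disjoint. By $(\ast)$ for the children, $a\dot s_\varepsilon=\dot s_{\varepsilon+\nu_a}$. By (X1), $\sum_s\nu_a(s)\equiv|a\cap X_t|$. This gives the first part of $(\ast)$. If $\varepsilon\ne\varepsilon'$, say $\varepsilon(s)\neq\varepsilon'(s)$, then $\dot s_\varepsilon,\dot s_{\varepsilon'}$ name functions with different values at $s$. So $o_t^0$ and $o_t^1$ are forced to be disjoint; both are nonempty because $\mathrm{succ}(t)\neq\emptyset$. Hence they are distinct. If $a\in K_{\{(\alpha,t,j)\}}$ then $\nu_a=0$, so $a$ fixes every $\dot s_\varepsilon$ and both $o^i_t$. The names inside are HS by recursion, so $o^i_t$ is HS.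

**Step 2 (the sets).** This step collects the root pairs into the sets that will be hard to reach. Put
$$\dot x_\alpha=\{((\check\jmath,o^i_{\alpha,\emptyset,j})^\bullet,1):j<\omega,\ i<2\}.$$
By $(\ast)$ every $a\in\mathcal G$ permutes its elements, so $a\dot x_\alpha=\dot x_\alpha$, and $\dot x_\alpha$ is HS. It names a nonempty set, a disjoint union of an $\omega$-sequence of two-element sets.

## 6. Placing $\kappa^+$ trees on $\kappa$ coordinates

The goal is that $x_{\beta+1}$ is not an image of any $\mathcal P^\beta(\eta)$, simultaneously for all $\beta<\kappa^+$. How should the trees be placed in $S$?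

The first thing to try is to give the trees disjoint sets of coordinates, so that they do not interfere. But there are $\kappa^+$ trees, and $\kappa^+$ disjoint nonempty subsets need $|S|\ge\kappa^+$. Then $|\mathbb P|\geq\kappa^+$, which says nothing about systems of size $\kappa$. Nor can one tree of size $\kappa$ serve all $\beta$: the ranks of the nodes of a well-founded tree form an initial segment of the ordinals, so a tree with at most $\kappa$ nodes has rank below $\kappa^+$. The trees must overlap in $S$.

Arbitrary overlaps are fatal. Suppose that $\kappa=\omega$ and the injections are such that $\mathrm{ran}\,\iota_2\subseteq X_{1,\emptyset,0}$, which cardinality does not prevent. Let $E=\{(1,\emptyset,0)\}$. The sets $X_c$, $c\in C_E$, are the singletons of $X_{1,\emptyset,0}$, so $a\in K_E$ means $a\cap X_{1,\emptyset,0}=\emptyset$. Then $|a\cap X_{2,\emptyset,j}|=0$, and by $(\ast)$ $a$ fixes every $o^i_{2,\emptyset,j}$. So the enumeration $2j+i\mapsto(j,o^i_{2,\emptyset,j})$ has an HS name, and $x_2$ is countable in $M$. The support of a function may mention other trees, and they may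 pin down everything.

What we really need is weaker than disjointness. A support $E$ is finite, so it mentions finitely many trees. It suffices that any two trees overlap only in a bounded part of $S$, and that the fresh child used for a correction can be pushed, together with *all* leaves above it, beyond any bound. Both follow by tagging each coordinate with the largest second entry of its leaf and with the value there of one of $\kappa^+$ eventually different functions.

**Lemma 1.** There are $g_\alpha:\mu\to\kappa$ ($\alpha<\kappa^+$) such that for $\alpha\neq\alpha'$ the set $\{i<\mu:g_\alpha(i)=g_{\alpha'}(i)\}$ is bounded in $\mu$.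

*Proof.* Fix ordinals $\kappa_i<\kappa$ ($i<\mu$), nondecreasing and cofinal in $\kappa$. Let $g_0$ be arbitrary. Given $g_\xi$ for $\xi<\alpha$, where $0<\alpha<\kappa^+$, enumerate $\{g_\xi:\xi<\alpha\}=\{h_\nu:\nu<\kappa\}$ and choose $g_\alpha(i)\in\kappa\setminus\{h_\nu(i):\nu<\kappa_i\}$, which is possible since $|\kappa_i|<\kappa$. If $\nu<\kappa$ then $g_\alpha(i)\ne h_\nu(i)$ whenever $\kappa_i>\nu$, and this holds for all large enough $i<\mu$. $\square$

For $\kappa=\omega$ and $\kappa_i=i$: $g_\alpha(i)$ avoids the first $i$ of the earlier functions at $i$.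

**Definition 5 (coordinates).** Let $S=\mu\times\kappa\times\kappa$ and fix injections $e_\alpha:\Lambda_\alpha\times\omega\to\kappa$. For a leaf $l$ let $m(l)<\mu$ be the largest second entry $n_i$ occurring in $l$. Put
$$\iota_\alpha(l,j)=\bigl(m(l),\,g_\alpha(m(l)),\,e_\alpha(l,j)\bigr)\in S.$$

This is injective because $e_\alpha$ is, and leaves are nonempty sequences, so $m(l)$ exists. For instance $l=\langle(1,3),(0,5)\rangle\in\Lambda_2$ has $m(l)=5$. Two more properties hold.

(X2) Points of $X_{\alpha,t,j}$ have first coordinate $\ge n$ for every $n$ occurring as a second entry in $t$. Indeed, if $t\subseteq l$ then $m(l)\ge n$.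

(X3) For $\alpha\ne\alpha'$ there is $\delta<\mu$ such that all points of $\mathrm{ran}\,\iota_\alpha\cap\mathrm{ran}\,\iota_{\alpha'}$ have first coordinate $<\delta$. Indeed, a common point with first coordinate $m$ has $g_\alpha(m)=g_{\alpha'}(m)$, and these $m$ are bounded by Lemma 1.

**Definition 6.** Let $E\subseteq\mathbb I$ and $d\subseteq S$ be finite and let $1\le\alpha<\kappa^+$. Say that an ordinal occurs in $E$ if it is the first entry of a member of $E$. Call $\delta<\mu$ *large for $(E,\alpha,d)$* if

1. $n<\delta$ for every second entry $n$ occurring in a $t$ with some $(\alpha',t,j)\in E$;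
2. for distinct $\alpha',\alpha''$ among $\alpha$ and the ordinals occurring in $E$, all points of $\mathrm{ran}\,\iota_{\alpha'}\cap\mathrm{ran}\,\iota_{\alpha''}$ have first coordinate $<\delta$;
3. all points of $d$ have first coordinate $<\delta$.

Such $\delta$ exist, and one $\delta$ can serve finitely many triples: there are finitely many bounds below the limit ordinal $\mu$. For instance, with $\kappa=\omega$, $E=\{(2,\langle(1,4)\rangle,j)\}$, $\alpha=2$ and $d=\{(6,0,0)\}$, the large $\delta$ are those $\geq7$.

**Lemma 2 (escape).** Let $\delta$ be large for $(E,\alpha,d)$. Let $s\in T_\alpha$ be internal, $\beta<\rho(s)$, $s'=s^\frown(\beta,\delta)$, $l\supseteq s'$ a leaf, and $u=\iota_\alpha(l,j)$. Then $u\notin d$. If $c\in C_E$ and $u\in X_c$, then $c=(\alpha,s'',j)$ with $s''\subseteq s$ or $s''=s'$; in the latter case $(\alpha,s,j)\in E$.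

*Proof.* By (X2) the first coordinate of $u$ is $\ge\delta$, so $u\notin d$ by 3. Let $c=(\alpha',s'',j')\in C_E$ and $u\in X_c$. Then $\alpha'$ occurs in $E$ and $u\in\mathrm{ran}\,\iota_{\alpha'}\cap\mathrm{ran}\,\iota_\alpha$, so $\alpha'=\alpha$ by 2. Since $\iota_\alpha$ is injective, $j'=j$ and $s''\subseteq l$. Thus $s''$ and $s'$ are both initial segments of $l$. If $s''\supsetneq s'$, the parent $t$ of $s''$ contains the entry $(\beta,\delta)$, and $(\alpha,t,j)\in E$, which contradicts 1. So $s''\subseteq s$ or $s''=s'$. If $s''=s'$, its parent is $s$, and $c\in C_E$ means $(\alpha,s,j)\in E$. $\square$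

## 7. Correcting a flip at rank $\beta$

We can now do in general what the point $u'$ did in Section 3. We are given a flip $a$ that violates the conditions of $E$ only at ranks above $\beta$. We complete it to a member of $K_E$ by a $b$ that is invisible to a given condition and that violates the conditions of a larger support $E'$ only at ranks $\ge\beta$.

**Lemma 3 (correction).** Let $\beta$ be an ordinal, $E\subseteq E'$ finite subsets of $\mathbb I$, $d\subseteq S$ finite, and $a\in K_E^{\beta+1}$. Then there is $b\in K^\beta_{E'}$ with $b\cap d=\emptyset$ and $a+b\in K_E$.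

*Proof.* Choose $\delta$ large for $(E',\alpha,d)$ for all $\alpha$ occurring in $E'$. (If $E'=\emptyset$, then $K_E=\mathcal G$ and $b=\emptyset$ works.) Call $c\in C_E$ *bad for $a$* if $|a\cap X_c|$ is odd.

**Step 1.** This step checks that the defect is finite. Let $u\in a$. If $u\in X_c$ with $c=(\alpha,s,j)\in C_E$, then $\alpha$ is one of the finitely many ordinals occurring in $E$; given $\alpha$, there is at most one $(l,j)$ with $\iota_\alpha(l,j)=u$, and $s\subseteq l$. So $u$ lies in finitely many $X_c$ with $c\in C_E$, and only finitely many $c$ are bad. Each bad $c$ has $\rho(c)\ge\beta+1$, because $a\in K_E^{\beta+1}$.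

**Step 2.** This step removes one bad condition of maximal length. Choose a bad $c=(\alpha,s,j)$ with $|s|$ maximal. Then $\rho(s)\ge\beta+1\geq 1$, so $s$ is internal. Moreover $(\alpha,s,j)\notin E$. Otherwise all $(\alpha,s_1,j)$ with $s_1$ a child of $s$ lie in $C_E$, and by maximality none of them is bad; by (X1), $|a\cap X_c|$ would be a finite sum of even numbers, hence even, a contradiction.

Let $s'=s^\frown(\beta,\delta)$, $l\supseteq s'$ a leaf, and $u=\iota_\alpha(l,j)$. By Lemma 2 for $E'$, $u\notin d$, and every $c'\in C_{E'}$ with $u\in X_{c'}$ is $(\alpha,s'',j)$ with either $s''\subseteq s$, so that $\rho(c')\ge\rho(s)\geq\beta+1$, or $s''=s'$, so that $\rho(c')=\beta$. None of these has rank $<\beta$, so $\{u\}\in K^\beta_{E'}$.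

Now look at $C_E\subseteq C_{E'}$. The case $s''=s'$ is impossible for $c'\in C_E$, since it would give $(\alpha,s,j)\in E$. So the $c'\in C_E$ with $u\in X_{c'}$ are exactly the $(\alpha,s'',j)\in C_E$ with $s''\subseteq s$. Passing from $a$ to $a+\{u\}$ changes the parity at exactly these $c'$. Thus $c$ is no longer bad, and all other changes occur at $s''\subsetneq s$, where $\rho(s'')>\rho(s)\ge\beta+1$. Hence $a+\{u\}\in K_E^{\beta+1}$, there is one bad element fewer of length $|s|$, and there is no new bad element of length $\ge|s|$.

**Step 3.** This step shows that iterating stops. Let $N$ be the maximal length of a bad element for the original $a$. The numbers of bad elements of lengths $N,N-1,\dots,1$, in this order, form a vector in $\omega^N$ that decreases lexicographically at each application of Step 2. The lexicographic order on $\omega^N$ is a well-order, so after finitely many applications nothing is bad. Let $b$ be the sum of the singletons $\{u\}$ used. Then $a+b\in K_E$. Since $K_{E'}^\beta$ is a group, $b\in K_{E'}^\beta$. Since each $u\notin d$, also $b\cap d=\emptyset$. $\square$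

The choice of a bad element of maximal length is what makes $(\alpha,s,j)\notin E$. It lets us insert $u$ above $s$ without hitting any condition of $E$ beyond $s$.

## 8. What an element of $\mathcal P^\beta(\eta)$ can see

We will need names that are *outright* forced to lie in $\mathcal P^\beta(\check\eta)$, not just by some condition.

**Definition 7.** For an HS name $\dot y$, an ordinal $\eta$ and $\beta\ge1$ put
$$\dot y\!\restriction\!\beta=\{(\dot z,q):\dot z\in\mathrm{dom}(\dot y),\ q\Vdash\dot y\in\mathcal P^\beta(\check\eta)\wedge\dot z\in\dot y\}.$$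

If $\pi\dot y=\dot y$ and $(\dot z,q)\in\dot y\restriction\beta$, then $\pi\dot z\in\mathrm{dom}(\dot y)$ and, by (1), $\pi q\Vdash\dot y\in\mathcal P^\beta(\check\eta)\wedge\pi\dot z\in\dot y$. So $\mathrm{sym}(\dot y\restriction\beta)\ge\mathrm{sym}(\dot y)$, and $\dot y\restriction\beta$ is HS. If $\dot y^g\in\mathcal P^\beta(\eta)^M$, then each element of $\dot y^g$ is $\dot z^g$ for some $\dot z\in\mathrm{dom}(\dot y)$, and some $q\in g$ forces the two statements; so $\dot y\restriction\beta$ evaluates to $\dot y^g$. If not, no $q\in g$ forces the first statement and $\dot y\restriction\beta$ evaluates to $\emptyset$, which belongs to $\mathcal P^\beta(\eta)$ as $\beta\ge1$. Hence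
$$\Vdash\dot y\!\restriction\!\beta\in\mathcal P^\beta(\check\eta),\qquad\text{and } p\Vdash\dot y\in\mathcal P^\beta(\check\eta)\text{ implies }p\Vdash\dot y\!\restriction\!\beta=\dot y.\tag{3}$$
For example, if $\dot y=\check\eta$ with $\eta\geq1$, then $\dot y\restriction1$ consists of all $(\check\xi,q)$ with $\xi<\eta$ and $q\in\mathbb P$, another name for $\eta$. The definition makes sense for any symmetric system, and in particular justifies the assumption on $\dot y$ in Section 3.

**Lemma 4.** Let $\beta\ge1$, $E\subseteq\mathbb I$ finite, and $\dot x$ an HS name with $K_E\le\mathrm{sym}(\dot x)$ and $\Vdash\dot x\in\mathcal P^\beta(\check\eta)$. Then $\Vdash a\dot x=\dot x$ for all $a\in K_E^\beta$.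

In words: a set in $\mathcal P^\beta(\eta)$ with support $E$ notices only those parity conditions of $E$ that have rank below $\beta$. For $\beta=1$ this was the computation of Section 3.

*Proof.* Induction on $\beta$, for all $E$ and $\dot x$ simultaneously.

**Step 1 (reduction at successors).** This step says what has to be shown at $\beta+1$, where $\beta\ge0$ and the case $\beta=0$ is the start of the induction. Let $a\in K_E^{\beta+1}$. It suffices to show, for every $p$ and every HS name $\dot y$,
$$p\Vdash\dot y\in\dot x\ \text{ implies }\ p\Vdash\dot y\in a\dot x.\tag{4}$$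
For (4) gives $\Vdash\dot x\subseteq a\dot x$, and applying $a$, with (1) and $aa\dot x=\dot x$, gives $\Vdash a\dot x\subseteq\dot x$.

**Step 2 (sets of ordinals).** This step proves (4) when $\beta=0$. Here $\Vdash\dot x\subseteq\check\eta$. It suffices to prove $\dot y\in a\dot x$ on a dense set of conditions below $p$, so by strengthening $p$ we may assume $\dot y=\check\xi$ with $\xi<\eta$. Lemma 3 with $\beta=0$, $E'=E$, $d=\mathrm{dom}(p)$ gives $b$ with $bp=p$ and $k=a+b\in K_E$. Then $kp=a(bp)=ap$ and, by (1), $kp\Vdash\check\xi\in k\dot x=\dot x$. So $ap\Vdash\check\xi\in\dot x$, and applying $a$, $p\Vdash\check\xi\in a\dot x$.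

**Step 3 (higher successors).** This step proves (4) when $\beta\ge1$; now the element $\dot y$ may move, and the induction hypothesis controls it. Since $p\Vdash\dot y\in\dot x\subseteq\mathcal P^\beta(\check\eta)$, by (3) we may replace $\dot y$ by $\dot y\restriction\beta$. So assume $\Vdash\dot y\in\mathcal P^\beta(\check\eta)$. Choose a finite $E'\supseteq E$ with $K_{E'}\le\mathrm{sym}(\dot y)$. Lemma 3 with $d=\mathrm{dom}(p)$ gives $b\in K_{E'}^\beta$ with $bp=p$ and $k=a+b\in K_E$. By the induction hypothesis for $\dot y$ and $E'$, $\Vdash b\dot y=\dot y$. Applying $a$, $\Vdash k\dot y=ab\dot y=a\dot y$. Now $kp=ap$, and (1) gives $kp\Vdash k\dot y\in k\dot x=\dot x$. So $ap\Vdash a\dot y\in\dot x$, and applying $a$ once more, $p\Vdash\dot y\in a\dot x$.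

**Step 4 (limits).** This step assembles $\dot x$ from its restrictions. Let $\lambda$ be a limit and $a\in K_E^\lambda$. Since $\rho(c)<\lambda$ iff $\rho(c)<\beta$ for some $\beta$ with $1\le\beta<\lambda$, we have $K_E^\lambda=\bigcap_{1\le\beta<\lambda}K_E^\beta$. For $1\le\beta<\lambda$ let $\dot x_\beta=\dot x\restriction\beta$. It is fixed by $K_E$ and $\Vdash\dot x_\beta\in\mathcal P^\beta(\check\eta)$, so $\Vdash a\dot x_\beta=\dot x_\beta$ by the induction hypothesis. Let $\dot z=\{((\check\beta,\dot x_\beta)^\bullet,1):1\le\beta<\lambda\}$. This is an HS name, fixed by $K_E$, and $\Vdash a\dot z=\dot z$. The value of $\dot x$ lies in $\mathcal P^\beta(\eta)^M$ for all large $\beta<\lambda$, and for such $\beta$ the value of $\dot x_\beta$ is that of $\dot x$; for the other $\beta$ it is $\emptyset$ or that of $\dot x$. So $\Vdash\dot x=\bigcup\mathrm{ran}(\dot z)$. Applying $a$, $\Vdash a\dot x=\bigcup\mathrm{ran}(a\dot z)=\bigcup\mathrm{ran}(\dot z)=\dot x$. $\square$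

## 9. $x_{\beta+1}$ is not an image of $\mathcal P^\beta(\eta)$

We finish the proof of Theorem A. Let $\beta<\kappa^+$. By (2) we may assume $\beta\ge1$. Put $\alpha=\beta+1$.

**Step 1 (set-up).** This step fixes the names and a coordinate $j$ that the supposed surjection does not mention. Suppose that in some symmetric extension there are $\eta$ and a surjection from $\mathcal P^\beta(\eta)$ onto the nonempty set named by $\dot x_\alpha$. Let $\dot f$ be an HS name for it, let $p_0$ force this, and let $E_0\subseteq\mathbb I$ be finite with $K_{E_0}\le\mathrm{sym}(\dot f)$. Choose $j<\omega$ such that $E_0$ contains no element of the form $(\alpha,t,j)$. There are $p\le p_0$ and an HS name $\dot y$ with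
$$p\Vdash\dot y\in\mathcal P^\beta(\check\eta)\ \wedge\ \dot f(\dot y)=(\check\jmath,o^0_{\alpha,\emptyset,j})^\bullet.\tag{5}$$
By (3) we may replace $\dot y$ by $\dot y\restriction\beta$, so assume $\Vdash\dot y\in\mathcal P^\beta(\check\eta)$. Let $E\supseteq E_0$ be finite with $K_E\le\mathrm{sym}(\dot y)$.

**Step 2 (the flip).** This step chooses a single point whose flip swaps the root pair but is invisible to $p$, $\dot f$ and $\dot y$. Let $\delta$ be large for $(E,\alpha,\mathrm{dom}(p))$. Take $s=\emptyset\in T_\alpha$, so $\beta<\alpha=\rho(s)$; let $s'=\langle(\beta,\delta)\rangle$, $l\supseteq s'$ a leaf, $u=\iota_\alpha(l,j)$ and $a=\{u\}$.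

- By Lemma 2, $u\notin\mathrm{dom}(p)$, so $ap=p$.
- By Lemma 2, any $c\in C_E$ with $u\in X_c$ is $(\alpha,s'',j)$ with $s''\subseteq\emptyset$ or $s''=s'$. The root is nobody's child, so only $c=(\alpha,s',j)$ is possible, and $\rho(c)=\beta$. Hence $a\in K_E^\beta$, and $\Vdash a\dot y=\dot y$ by Lemma 4.
- By the choice of $j$, $(\alpha,\emptyset,j)\notin E_0$, so $(\alpha,s',j)\notin C_{E_0}$. As $C_{E_0}\subseteq C_E$, no $c\in C_{E_0}$ has $u\in X_c$. So $a\in K_{E_0}$ and $a\dot f=\dot f$.
- $|a\cap X_{\alpha,\emptyset,j}|=1$, so $a\,o^0_{\alpha,\emptyset,j}=o^1_{\alpha,\emptyset,j}$ by $(\ast)$.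

**Step 3 (contradiction).** This step applies $a$ to (5). It gives $p\Vdash\dot f(\dot y)=(\check\jmath,o^1_{\alpha,\emptyset,j})^\bullet$. Together with (5), $p\Vdash o^0_{\alpha,\emptyset,j}=o^1_{\alpha,\emptyset,j}$, contradicting $(\ast)$.

So $\Vdash_{\mathcal S}\neg\mathsf{KWP}^*_\beta$ for every $\beta<\kappa^+$. With the known result, $\kappa^+$ is exactly the least $\alpha$ with $\mathsf{KWP}^*_\alpha$ in the extension. This proves Theorem A. $\blacksquare$

Note the role of $\alpha=\beta+1$: the support of $\dot y$ may well contain $(\alpha,\emptyset,j)$, and then the flip does violate one of its conditions, but this condition has rank exactly $\beta$, one too high for an element of $\mathcal P^\beta(\eta)$ to see.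

## 10. Filters with a base of size at most $\kappa$

Now let $\mathcal S=(\mathbb P,\mathcal G,\mathcal F)$ be any symmetric system with $|\mathbb P\cup\mathcal G|=\kappa\ge\omega$, and let $\mathcal B$ be a base of $\mathcal F$. We prove Theorem B.

Let $x=\dot x^g\in M$, $H_0=\mathrm{sym}(\dot x)$. Every element of $x$ is the value of some $k\dot y$, where $k\in H_0$ and $\dot y$ runs over representatives of the $H_0$-orbits on $\mathrm{dom}(\dot x)$. Well-ordering the representatives in $V$ is free, so the task is to index the values $(k\dot y)^g$ for a fixed $\dot y$. We look for an invariant of $k$, computed in $M$ as an element of some $\mathcal P^\xi(\mathrm{Ord})$, that determines $(k\dot y)^g$. If $H\le\mathrm{sym}(\dot y)$, a first candidate is the set of $p$ such that $khp\in g$ for some $h\in H$. To prove by induction on names that it determines the value, one takes an element $(\dot z,p)\in\dot y$. The name $\dot z$ has in general only a smaller group $K\in\mathcal B$ of symmetries, and the agreement of two automorphisms $\pi,\pi'$ at $H$ would have to yield some $k\in H$ for which $\pi$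 and $\pi'k$ agree at $K$. The first candidate does not provide such a $k$. So we build this back-and-forth requirement into the invariant, transfinitely often, and count how long it takes to stabilize.

Let $g$ be $\mathbb P$-generic over $V$. Since $|\mathbb P|\le\kappa$, $\mathbb P$ has the $\kappa^+$-chain condition and $\kappa^+$ (of $V$) remains a regular cardinal in $V[g]$. Fix in $V$ an ordinal $\theta_0\ge\kappa^+$ and an injective coding of $\mathbb P\cup\mathcal B$ by ordinals below $\theta_0$. Below, $\check p$ and $\check K$ are the check names of the codes, and we identify objects with their codes.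

**Step 1 (the invariants and their ranks).** This step defines the invariants as HS names and bounds the number of power sets that they use. For $H\in\mathcal B$, $\alpha<\kappa^+$ and limit $\lambda<\kappa^+$ let
$$\sigma^0_H=\{(\check p,hp):p\in\mathbb P,h\in H\},\qquad\sigma^{\alpha+1}_H=\{((\check K,k\sigma_K^\alpha)^\bullet,1):K\in\mathcal B,k\in H\},$$
$$\sigma^\lambda_H=\{((\check\alpha,\sigma^\alpha_H)^\bullet,1):\alpha<\lambda\}.$$
For $h\in H$ we have $h\sigma_H^\alpha=\sigma_H^\alpha$: at $0$ and at successors $h$ only permutes the index ranging over $H$, and limits are by induction. So $\mathrm{sym}(\pi\sigma_H^\alpha)\ge\pi H\pi^{-1}\in\mathcal F$, and by induction all $\pi\sigma_H^\alpha$ ($\pi\in\mathcal G$) are HS.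

Let $\xi_0=1$, $\xi_{\alpha+1}=\xi_\alpha+3$, and $\xi_\lambda=\sup_{\alpha<\lambda}\xi_\alpha+3$ for limit $\lambda$. These increase and are all $<\kappa^+$. We claim
$$(\pi\sigma_H^\alpha)^g\in\mathcal P^{\xi_\alpha}(\theta_0)^M.\tag{6}$$
For $\alpha=0$ the value is a subset of $\theta_0$. An ordered pair of elements of $\mathcal P^\xi(\theta_0)$ lies in $\mathcal P^{\xi+2}(\theta_0)$, so a set of such pairs lies in $\mathcal P^{\xi+3}(\theta_0)$. At $\alpha+1$ the value is a set of pairs with first entry below $\theta_0$ and second entry in $\mathcal P^{\xi_\alpha}(\theta_0)$. At $\lambda$ it is a set of pairs from $\mathcal P^{\xi}(\theta_0)$ with $\xi=\sup_{\alpha<\lambda}\xi_\alpha$, since $\lambda<\kappa^+\le\theta_0$. This proves (6).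

**Step 2 (the equivalence relations).** This step records what equality of invariants means. In $V[g]$ let $\pi\sim_H^\alpha\pi'$ iff $(\pi\sigma_H^\alpha)^g=(\pi'\sigma_H^\alpha)^g$, for $\pi,\pi'\in\mathcal G$. Reading off the definitions,
$$\pi\sim_H^{\alpha+1}\pi'\iff\{(\pi k\sigma_K^\alpha)^g:k\in H\}=\{(\pi'k\sigma_K^\alpha)^g:k\in H\}\text{ for all }K\in\mathcal B.\tag{7}$$
Taking $K=H$, where $k\sigma_H^\alpha=\sigma_H^\alpha$ for $k\in H$, the two sets are $\{(\pi\sigma_H^\alpha)^g\}$ and $\{(\pi'\sigma_H^\alpha)^g\}$. So $\sim_H^{\alpha+1}\,\subseteq\,\sim_H^\alpha$. At limits, the value of $\pi\sigma^\lambda_H$ is the function $\alpha\mapsto(\pi\sigma_H^\alpha)^g$, so $\sim_H^\lambda\,=\bigcap_{\alpha<\lambda}\sim_H^\alpha$.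

For an example, take the system of Section 1 with $\mathcal B=\{K_F:F\subseteq\omega\text{ finite}\}$ and $H=K_F$. For a flip $h$ we have $\pi hp\in g$ iff $p\subseteq(\pi+h)c$, where $ac$ is the generic function $c$ flipped on $a$. By a suitable $h\in K_F$ the bits outside $F\times\omega$ can be matched to any finite $p$. So $(\pi\sigma^0_H)^g$ is the set of $p$ with $p\restriction(F\times\omega)\subseteq\pi c$, and $\pi\sim_H^0\pi'$ iff $\pi$ and $\pi'$ agree on $F\times\omega$, that is, iff $\pi+\pi'\in H$. Since $h\sigma_H^\alpha=\sigma_H^\alpha$ for $h\in H$, every $\sim^\alpha_H$ contains this relation, so the sequence is constant from $0$ on.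

**Step 3 (stabilization below $\kappa^+$).** This step bounds, in $V$, the stage at which the relations stop shrinking. For fixed $H$, $\langle\sim_H^\alpha:\alpha<\kappa^+\rangle$ is a decreasing sequence of subsets of $\mathcal G\times\mathcal G$, a set of size at most $|\kappa|$ in $V[g]$. Each pair that ever leaves does so at a stage below $\kappa^+$, and the supremum of these at most $|\kappa|$ stages is below the regular cardinal $\kappa^+$. So the sequence is eventually constant. By the $\kappa^+$-chain condition there are at most $\kappa$ possible values for the least stage of stabilization, so there is $\delta_H<\kappa^+$ in $V$ such that it is forced that $\sim_H^\alpha\,=\,\sim_H^{\delta_H}$ for all $\delta_H\le\alpha<\kappa^+$. Put $\sim_H\,=\,\sim_H^{\delta_H}\,=\bigcap_{\alpha<\kappa^+}\sim_H^\alpha$. Then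
$$\text{if }\pi\sim_H\pi'\text{ and }K\in\mathcal B,\text{ there is }k\in H\text{ with }\pi\sim_K\pi'k.\tag{8}$$
Indeed $\pi\sim_H^{\delta_K+1}\pi'$. By (7), taking the identity of $H$ on the left, $(\pi\sigma_K^{\delta_K})^g=(\pi'k\sigma_K^{\delta_K})^g$ for some $k\in H$, which says $\pi\sim_K\pi'k$.

**Step 4 (the invariant determines the value).** This step is the induction for which the relations were designed.

**Lemma 5.** Let $\dot x$ be HS, $H\in\mathcal B$ with $H\le\mathrm{sym}(\dot x)$, and $\pi\sim_H\pi'$. Then $(\pi\dot x)^g=(\pi'\dot x)^g$.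

*Proof.* Induction on the rank of $\dot x$. Since $\sim_H$ is symmetric it suffices to show $\subseteq$. Let $y=(\pi\dot y)^g$ with $(\dot y,p)\in\dot x$ and $\pi p\in g$. Choose $K\in\mathcal B$ with $K\le H\cap\mathrm{sym}(\dot y)$, and by (8) $k\in H$ with $\pi\sim_K\pi'k$. By the induction hypothesis for $\dot y$ and $K$, $y=(\pi'k\dot y)^g$.

It remains to find a suitable condition in $g$. Since $\sim_K\,\subseteq\,\sim_K^0$, we have $(\pi\sigma_K^0)^g=(\pi'k\sigma_K^0)^g$. As $(\check p,p)\in\sigma_K^0$ and $\pi p\in g$, $p$ belongs to the left side, hence to the right side. That is, $\pi'khp\in g$ for some $h\in K$. Since $h\in K\le H\le\mathrm{sym}(\dot x)$ and $h\dot y=\dot y$, we have $(\dot y,hp)=(h\dot y,hp)\in h\dot x=\dot x$. Since $k\in H\le\mathrm{sym}(\dot x)$, $(k\dot y,khp)\in\dot x$. So $(\pi'k\dot y,\pi'khp)\in\pi'\dot x$ and $\pi'khp\in g$, whence $y=(\pi'k\dot y)^g\in(\pi'\dot x)^g$. $\square$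

**Step 5 (the surjection).** This step turns the invariants into a map in $M$ onto a given set. Let $x\in M$ be nonempty, $x=\dot x^g$ with $\dot x$ HS, and $H_0=\mathrm{sym}(\dot x)$. Then $H_0$ acts on $\mathrm{dom}(\dot x)$. In $V$, let $\{\dot y_\xi:\xi<\theta\}$ enumerate representatives of the $H_0$-orbits, choose $K_\xi\in\mathcal B$ with $K_\xi\le\mathrm{sym}(\dot y_\xi)$, and let $\delta_\xi=\delta_{K_\xi}$. Put
$$\dot\Phi=\{(((\check\xi,k\sigma_{K_\xi}^{\delta_\xi})^\bullet,k\dot y_\xi)^\bullet,1):\xi<\theta,\ k\in H_0\}.$$
It is fixed by $H_0$ and built from HS names, so it is HS and $\Phi=\dot\Phi^g\in M$. It is a function: if $(k\sigma_{K_\xi}^{\delta_\xi})^g=(k'\sigma_{K_\xi}^{\delta_\xi})^g$ then $k\sim_{K_\xi}k'$, and Lemma 5 gives $(k\dot y_\xi)^g=(k'\dot y_\xi)^g$. Its range is $\{\dot z^g:\dot z\in\mathrm{dom}(\dot x)\}\supseteq x$. With $\eta=\max(\theta,\theta_0)$, (6) shows that each element of its domain is a pair lying in $\mathcal P^{\xi_{\delta_\xi}+2}(\eta)^M$ for some $\xi<\theta$. Restrict $\Phi$ to the preimage of $x$ and extend by a constant value in $x$: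

- In general the domain is contained in $\mathcal P^{\kappa^+}(\eta)$, so $M\models\mathsf{KWP}^*_{\kappa^+}$.
- If $|\mathcal B|\le\kappa$, then $\delta=\sup_{H\in\mathcal B}\delta_H<\kappa^+$ is computed in $V$ and depends only on $\mathcal S$ and $\mathcal B$. The domain is contained in $\mathcal P^{\xi_\delta+2}(\eta)$. So $\Vdash_{\mathcal S}\mathsf{KWP}^*_{\xi_\delta+2}$, and $\xi_\delta+2<\kappa^+$.

This proves Theorem B. $\blacksquare$

In the system of Section 1, $\mathcal B$ is countable and all $\delta_H$ may be taken to be $0$, so $\mathsf{KWP}^*_3$ holds there, while $\mathsf{KWP}^*_0$ fails. The system of Theorem A has the base $\{K_E:E\subseteq\mathbb I\text{ finite}\}$ of size at most $\kappa^+$, and by Theorem B no base of size at most $\kappa$. So its smallest base has size exactly $\kappa^+$, and the hypothesis on the size of the base in Theorem B is sharp.
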